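\title{Even-hole-free graphs of large treewidth with no induced square of the eight-vertex path}

\begin{abstract}
A $2$-forest is a $K_4$-free chordal graph. We disprove the conjecture that for every $t\ge 4$ and every $2$-forest $H$ the (even-hole, $H$, $K_t$)-free graphs have bounded treewidth. The conjecture holds for $t=4$, and we show that it fails for every $t\ge5$, with the square $P_8^2$ of the eight-vertex path as a single counterexample. We construct (even-hole, $K_5$)-free graphs of arbitrarily large treewidth, with no short holes, in which every $2$-connected induced $2$-forest is a cone over a tree with some triangles attached to the edges of the tree. It follows that for $t\ge5$ every block on at least three vertices of a graph $H$ for which (even-hole, $H$, $K_t$)-free graphs have bounded treewidth has this form.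
\end{abstract}

\section{Unavoidable induced subgraphs of even-hole-free graphs}\label{sec:intro}

All graphs in this paper are finite and simple, and the \emph{length} of a path or a cycle is its number of edges. A graph $G$ \emph{contains} a graph $H$ if some induced subgraph of $G$ is isomorphic to $H$, and $G$ is \emph{$(H_1,\dots,H_m)$-free} if it contains none of $H_1,\dots,H_m$. A \emph{hole} is an induced cycle of length at least four, and it is \emph{even} or \emph{odd} according to its length. A graph is \emph{chordal} if it has no hole. A graph is \emph{(even-hole, $H$, $K_t$)-free} if it has no even hole and contains neither $H$ nor $K_t$; the term (even-hole, $K_t$)-free is defined in the same way. For $k\ge1$, a \emph{$k$-forest} is a $K_{k+2}$-free chordal graph. Thus $1$-forests are forests, and $2$-forests are $K_4$-free chordal graphs.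

A \emph{tree decomposition} of $G$ consists of a tree $T$ and sets $X_s\subseteq V(G)$ for $s\in V(T)$ such that the two ends of every edge of $G$ lie in a common set $X_s$ and, for every vertex $v$ of $G$, the nodes $s$ with $v\in X_s$ form a nonempty subtree of $T$. Its \emph{width} is $\max_s|X_s|-1$, and the \emph{treewidth} $\mathrm{tw}(G)$ is the least width of a tree decomposition of $G$. We need two standard facts: $\mathrm{tw}(K_n)=n-1$, and treewidth does not increase under taking minors. In particular, if $G$ has $n$ pairwise disjoint connected subgraphs with an edge between any two of them, then $\mathrm{tw}(G)\ge n-1$. A class of graphs has \emph{bounded treewidth} if the treewidth of all its members is at most some constant.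

What must an even-hole-free graph of large treewidth contain? A complete graph has no hole and contains nothing but complete graphs, so the question has content only once a clique $K_t$ is excluded. It then reads: for which graphs $H$ does every (even-hole, $K_t$)-free graph of sufficiently large treewidth contain $H$? Equivalently, for which $H$ do (even-hole, $H$, $K_t$)-free graphs have bounded treewidth, with a bound that may depend on $t$ and $H$? For a graph $F$, let $\mathrm{cone}(F)$ be obtained from $F$ by adding one vertex adjacent to all vertices of $F$. Three results frame the question.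
\begin{itemize}
\item[(A)] (Alecu, Chudnovsky, Hajebi and Spirkl.) For every $2$-forest $H$, (even-hole, $H$, $K_4$)-free graphs have bounded treewidth.
\item[(B)] (Alecu, Chudnovsky, Hajebi and Spirkl.) For every $t\ge4$ and every forest $F$, (even-hole, $\mathrm{cone}(F)$, $K_t$)-free graphs have bounded treewidth.
\item[(C)] (Layered wheels; Sintiari and Trotignon.) For every $\ell\ge1$ there are (even-hole, $K_4$)-free graphs of arbitrarily large treewidth in which every induced subgraph on at most $\ell$ vertices is chordal.
\end{itemize}
Fix $t\ge4$ and suppose that every (even-hole, $K_t$)-free graph of sufficiently large treewidth contains $H$. The graphs in (C) with $\ell=|V(H)|$ are $K_t$-free, so one of them contains $H$, and therefore $H$ is $K_4$-free and chordal. So being a $2$-forest is necessary for every $t\ge4$. By (A) it is also sufficient when $t=4$. The cone over a forest $F$ is a $2$-forest, because a $K_4$ in it would need a triangle in $F$ and a hole cannot pass through a vertex adjacent to all others; by (B) these $2$-forests and their induced subgraphs, among them all forests, are unavoidable for every $t\ge4$. It is natural to guess that the answer does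 not depend on $t$, that is, that cliques of bounded size give no new way of avoiding a $K_4$-free graph. This is the following conjecture from~\cite{Hajebi}.

\begin{quote}
\textbf{Conjecture.} \emph{For every integer $t\ge4$ and every $2$-forest $H$, (even-hole, $H$, $K_t$)-free graphs have bounded treewidth.}
\end{quote}

We show that allowing $K_4$ already changes the answer. For $k\ge1$ let $P_k^2$ be the square of the $k$-vertex path: its vertex set is $\{1,\dots,k\}$, and $i,j$ are adjacent if and only if $1\le|i-j|\le2$. It is a $2$-forest: among any four vertices two differ by at least $3$, and the smallest vertex $i$ of any cycle has the adjacent vertices $i+1,i+2$ as its neighbors on the cycle.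

\begin{theorem}\label{thm:counter}
For every $n\ge1$ there is an (even-hole, $P_8^2$, $K_5$)-free graph of treewidth at least $n-1$. Hence for every $t\ge5$ the (even-hole, $P_8^2$, $K_t$)-free graphs have unbounded treewidth, and the conjecture fails for every $t\ge5$.
\end{theorem}

The graphs behind Theorem~\ref{thm:counter} avoid much more than $P_8^2$. A \emph{tufted cone} is a graph obtained from $\mathrm{cone}(F)$, where $F$ is a tree with at least one edge, by adding any number (possibly zero) of pairwise nonadjacent vertices of degree two, called \emph{tufts}, each adjacent to exactly the two ends of some edge of $F$. The vertex added to $F$ to form the cone is the \emph{hub}. For instance, $P_7^2$ is a tufted cone with hub $4$, tree the path $2,3,5,6$, and tufts $1$ and $7$. Recall that a graph is \emph{$2$-connected} if it has at least three vertices, is connected, and remains connected after deleting any one vertex, and that a \emph{block} of a graph is a maximal connected induced subgraph that no single vertex deletion disconnects; each block is $K_1$, $K_2$ or $2$-connected.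

\begin{theorem}\label{thm:main}
For all integers $n\ge1$ and $\ell\ge2$ there is a graph $G_n=G_{n,\ell}$ such that:
\begin{itemize}
\item[(a)] $G_n$ has no even hole, and every hole of $G_n$ has more than $\ell$ vertices;
\item[(b)] $G_n$ is $K_5$-free;
\item[(c)] $\mathrm{tw}(G_n)\ge n-1$;
\item[(d)] every $2$-connected $K_4$-free chordal induced subgraph of $G_n$ is a tufted cone.
\end{itemize}
Moreover $|V(G_{n,2})|\le57^n$, so $\mathrm{tw}(G_{n,2})\ge\log_{57}|V(G_{n,2})|-1$.
\end{theorem}

Two features of this statement are forced by the results above. By (A), graphs satisfying (a), (c) and avoiding a fixed $2$-forest must contain $K_4$ when $n$ is large. By (B), graphs satisfying (a)--(c) contain the cone over any fixed tree when $n$ is large, so cones cannot be left out of (d).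

\begin{proof}[Proof of Theorem~\ref{thm:counter} from Theorem~\ref{thm:main}]
In a tufted cone every vertex of degree at least three is not a tuft, so it is equal or adjacent to the hub. In $P_8^2$ the vertices $2$ and $7$ have degree three. The vertices equal or adjacent to $2$ are $1,2,3,4$, and those equal or adjacent to $7$ are $5,6,7,8$, so no vertex can be the hub, and $P_8^2$ is not a tufted cone. It is $2$-connected, since after deleting one vertex the remaining ones, in increasing order, form a path. As it is also $K_4$-free and chordal, $G_n$ is $P_8^2$-free by (d), and (a)--(c) give the first assertion. The others follow because a $K_5$-free graph is $K_t$-free for every $t\ge5$.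
\end{proof}

\begin{corollary}\label{cor:blocks}
Let $t\ge5$ and let $H$ be a graph such that (even-hole, $H$, $K_t$)-free graphs have bounded treewidth. Then $H$ is a $2$-forest and every block of $H$ is $K_1$, $K_2$ or a tufted cone.
\end{corollary}

\begin{proof}
We saw that (C) forces $H$ to be a $2$-forest. The graphs $G_{n,2}$ are (even-hole, $K_t$)-free and have unbounded treewidth, so one of them contains $H$. A block of $H$ on at least three vertices is then a $2$-connected $K_4$-free chordal induced subgraph of $G_{n,2}$, and hence a tufted cone by (d).
\end{proof}

We do not claim a converse to Corollary~\ref{cor:blocks}. The rest of the paper proves Theorem~\ref{thm:main}.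

\section{Layers, parities and forced triangles}\label{sec:idea}

The graph $G_n$ is built one path at a time. This section fixes the language for such graphs and explains which constraints shape the construction.

The vertex set of $G_n$ is partitioned into \emph{layers} $L_1,\dots,L_n$, each inducing a path with a fixed left-to-right order; $G_{n}$ is obtained from $G_{n+1}$ by deleting $L_{n+1}$. If every vertex has a neighbor in every later layer, then the layers are connected and pairwise adjacent, and the treewidth is at least $n-1$. For $v\in L_i$ let $K(v)$ be the set of neighbors of $v$ in the earlier layers $L_1,\dots,L_{i-1}$. It will always be a clique with at most three vertices. The \emph{type} of $v$ is $|K(v)|$, and $v$ is \emph{typed} if its type is at least one. An edge inside a layer is a \emph{path edge}; every other edge is a \emph{cross edge} and has an \emph{earlier end} and a \emph{later end}. To keep track of the lengths of cycles modulo $2$, we fix a \emph{parity} function $\pi$ from the vertices to $\mathbb Z/2$ that properly colors each layer. Writing $d_L(y,z)$ for the distance along a layer $L$ between two of its vertices,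
\begin{equation}\label{eq:dist}
d_L(y,z)\equiv\pi(y)+\pi(z)\pmod 2 .
\end{equation}

Given $G_n$ with last layer $L=L_n$, the new layer $L'=L_{n+1}$ is described by a \emph{word}, a sequence of \emph{letters} each consisting of a nonempty clique $S$ of $G_n$ (the \emph{label}) and an element of $\mathbb Z/2$ (the parity). The word is \emph{realized} as follows. The path $L'$ has one vertex $z$ for each letter, in the order of the word, with $K(z)=S$ and with the prescribed parity; we call this vertex a letter too. The first and last vertices of $L'$ are letters, all vertices of $L'$ that are not letters have type $0$, and two consecutive letters with parities $\varepsilon,\varepsilon'$ are at distance $\ell$ or $\ell+1$, whichever is congruent to $\varepsilon+\varepsilon'$ modulo $2$. The prescribed parities then extend to a unique proper coloring of $L'$. We write $[S]_\varepsilon$ for a letter and omit braces and union signs in labels, so that $[pK]$ has label $\{p\}\cup K$.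

An \emph{occurrence} of a vertex $v$ of $G_n$ is a vertex $z\in L'$ with $v\in K(z)$. For distinct vertices $u,w$ of $G_n$, a \emph{$(u,w)$-switch} is a pair of vertices of $L'$, one an occurrence of $u$ and not of $w$, the other an occurrence of $w$ and not of $u$, with no occurrence of $u$ or $w$ strictly between them. The simplest holes through $L'$ impose two rules. If $a,b$ are consecutive occurrences of $v$, then $v$ and the subpath of $L'$ from $a$ to $b$ form a hole of length $d_{L'}(a,b)+2$. If $u,w$ are adjacent and $a,b$ is a $(u,w)$-switch, then $u,w$ and this subpath form a hole of length $d_{L'}(a,b)+3$. By~\eqref{eq:dist}, these holes are odd exactly when: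
\begin{itemize}
\item[(R1)] consecutive occurrences of a vertex have opposite parities;
\item[(R2)] the two vertices of a $(u,w)$-switch with $u,w$ adjacent have the same parity.
\end{itemize}

\begin{example}\label{ex:G3}
Let $\ell=2$, $L_1=\{v\}$ and $L_2=\{p\}$ with $K(p)=\{v\}$, and let $L_3$ realize the word
\[
[p]_0\,[p]_1\,[v]_1\,[pv]_0\,[v]_1\,[p]_1\,[p]_0 .
\]
The distances between consecutive letters are $3,2,3,3,2,3$, so $L_3=z_0z_1\cdots z_{16}$ with $\pi(z_i)\equiv i$, the vertex $p$ is adjacent to $z_0,z_3,z_8,z_{13},z_{16}$, and $v$ is adjacent to $z_5,z_8,z_{11}$ (Figure~\ref{fig:G3}). This is the graph $G_{3,2}$. A hole contains $p$ or $v$. If it contains exactly one of them, the rest of the hole is a subpath of $L_3$ between consecutive occurrences of that vertex; this gives holes of lengths $5,7,7,5$ through $p$ and $5,5$ through $v$. If it contains both, then $pv$ is one of its edges and the rest is a subpath whose ends form a $(p,v)$-switch; the switches are $z_3,z_5$ and $z_{11},z_{13}$, and both holes have length $5$. All eight holes are odd.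
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\coordinate (p) at (8,2.2);
\coordinate (v) at (8,-2.2);
\draw (0,0)--(16,0);
\foreach \x in {0,3,8,13,16} \draw (p)--(\x,0);
\foreach \x in {5,8,11} \draw (v)--(\x,0);
\draw (p) .. controls (21,3) and (21,-3) .. (v);
\foreach \x in {0,2,...,16} \filldraw[fill=white] (\x,0) circle (3.5pt);
\foreach \x in {1,3,...,15} \fill (\x,0) circle (3.5pt);
\filldraw[fill=white] (p) circle (3.5pt) node[above] {$p$};
\filldraw[fill=white] (v) circle (3.5pt) node[below] {$v$};
\foreach \x in {0,3,13,16} \node[below] at (\x,-0.1) {$z_{\x}$};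
\foreach \x in {5,11} \node[above] at (\x,0.05) {$z_{\x}$};
\node[below right] at (8,0) {$z_8$};
\end{tikzpicture}
\caption{The graph $G_{3,2}$, with layers $\{v\}$, $\{p\}$ and the path $z_0\cdots z_{16}$. White vertices have parity $0$ and black vertices parity $1$. Along the path, the neighbors of $p$ alternate in color, and so do the neighbors of $v$; all holes are odd.}\label{fig:G3}
\end{figure}

\paragraph{Longer holes.} In general a hole may enter and leave $L'$ many times, and no finite list of local rules describes it directly. The plan is to compare it with a hole that uses $L'$ less. The layer $L'$ will be a stretched copy of $L$: a concatenation of blocks, one block $A(p)$ for each vertex $p$ of $L$, which begins and ends with $[p]$ and in which the members of $K(p)$ occur, and one block $B(pq)$ for each path edge $pq$ of $L$, in which only $p$ and $q$ occur. A subpath of the hole in $L'$, from $a$ on the left to $b$ on the right, is to be replaced by the subpath of $L$ above it. If the hole enters $a$ from $p\in L$ and leaves $b$ to $q\in L$, then $a$ will be the last occurrence of $p$ and $b$ the first occurrence of $q$, and a path of length $d_{L'}(a,b)+2$ is replaced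 by one of length $d_L(p,q)$. If instead the hole enters $a\in A(p)$ from some $u\in K(p)$, then $a$ will be the last occurrence of $u$ in $A(p)$, and the replacement needs the additional edge $up$. By~\eqref{eq:dist}, parity is preserved in all cases if we impose:
\begin{itemize}
\item[(R3)] the first and last occurrences of $p\in L$ have parity $\pi(p)$, and for $u\in K(p)$ the first and last occurrences of $u$ in $A(p)$ have parity $\pi(p)+1$.
\end{itemize}

\paragraph{Triangles are forced.} Under these rules every edge with both ends in $L$ or with later end in $L$ acquires a common neighbor in $L'$. Let $u\in K(p)$ and suppose that no label contains both $p$ and $u$. Ignore the letters containing neither. A maximal run of occurrences of $u$ in $A(p)$ lies between two consecutive occurrences of $p$; these have opposite parities by (R1), the two ends of the run copy these parities by (R2), and so the run has an even number of letters by (R1). Thus $u$ occurs an even number of times in $A(p)$, whereas (R1) and (R3) make this number odd. This is why the word in Example~\ref{ex:G3} contains $[pv]$. Similarly, let $pq$ be a path edge with $p$ left of $q$, and suppose that no label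 contains both. All runs of occurrences of $q$ except the last lie between two occurrences of $p$ and are even, so the first occurrence of $q$ has the parity of the first letter of the last run, which by (R2) is the parity of the last occurrence of $p$. This contradicts (R3), since $\pi(p)\ne\pi(q)$.

\paragraph{Where $K_4$ helps.} So triangles keep being placed on edges of older triangles, and this is how $P_8^2$ grows: vertex $i$ is placed on the edge $\{i-2,i-1\}$ of the previous triangle. Result (A) says that without $K_4$ this cannot be prevented. With $K_4$ available there is a way out. Let $K(p)=\{y,y'\}$. The edges $py$ and $py'$ need common neighbors in the next layer, and we give them a single one, the letter $c=[pyy']$. Then $\{c,p,y,y'\}$ is a $K_4$, so a $K_4$-free induced subgraph containing the triangle $pyy'$ cannot continue across the edge $py$ to $c$. We shall call $py$ and $py'$ weak edges, and never use a label that contains $p$ and only one of $y,y'$. The trick cannot be repeated for $c$, since a letter $[cpyy']$ would create a $K_5$. We therefore split $K(c)$ into the pair $\{y,y'\}$ and the vertex $p$, and use the two letters $[cyy']$ and $[cp]$. Section~\ref{sec:triangles}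 shows that the $K_4$-free structures that survive are tufted cones.

\section{The graphs $G_{n,\ell}$}\label{sec:construction}

Fix $\ell\ge2$. Every vertex $c$ of type at least $2$ comes with a designated pair $e(c)\subseteq K(c)$. If $c$ has type $2$, then $e(c)=K(c)$; if $c$ has type $3$, then $x(c)$ denotes the member of $K(c)$ outside $e(c)$. A cross edge with later end $c$ and earlier end $y$ is \emph{weak} if $c$ has type at least $2$ and $y\in e(c)$. All other edges are \emph{strong}; these are the path edges, the edges $cv$ with $K(c)=\{v\}$, and the edges $c\,x(c)$. Whether an edge is weak or strong is settled when the edge is created.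

The layer $L_1$ is a single vertex of type $0$ and parity $0$. Given $G_n$ with last layer $L=p_1p_2\cdots p_k$ from left to right, the layer $L'=L_{n+1}$ realizes the word
\[
A(p_1)\,B(p_1p_2)\,A(p_2)\,B(p_2p_3)\cdots B(p_{k-1}p_k)\,A(p_k),
\]
whose blocks are defined as follows. \emph{In the blocks $A(p)$ and $B(pq)$, subscripts are relative to $\pi(p)$}: the letter $[S]_\varepsilon$ has parity $\pi(p)+\varepsilon$. Write $K=K(p)$ and, when $p$ has type $3$, $E=e(p)$ and $x=x(p)$, so that $K=E\cup\{x\}$.
\begin{align*}
\text{type }0:\quad & A(p)=[p]_0,\\
\text{type }1\text{ or }2:\quad & A(p)=[p]_0[p]_1[K]_1[pK]_0[K]_1[p]_1[p]_0,\\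
\text{type }3:\quad & A(p)=[p]_0[p]_1[K]_1[x]_0[pE]_0[E]_1[px]_1[p]_0[K]_0[K]_1[p]_1[p]_0,\\
p\text{ left of }q:\quad & B(pq)=[p]_1[q]_1[pq]_0[q]_1[p]_1[p]_0[q]_0 .
\end{align*}
A letter $c$ whose label has three vertices lies in a block $A(p)$ with $p$ of type at least $2$, and we set $e(c)=e(p)$. Thus $x(c)=p$ if $c$ is $[pK]$ with $p$ of type $2$ or $c$ is $[pE]$, and $x(c)=x(p)$ if $c$ is $[K]$ with $p$ of type $3$. For $n\le3$ and $\ell=2$ this is Example~\ref{ex:G3}; there $z_8$ has type $2$, so the letter $[z_8pv]$ of $L_4$ gives the first $K_4$.

\begin{lemma}\label{lem:invariants}
The following hold in $G_n$.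
\begin{itemize}
\item[(T)] Two typed vertices of the same layer are at distance at least $\ell$ along it; in particular they are not adjacent.
\item[(K)] For every vertex $c$, the set $K(c)$ is a clique with at most three vertices.
\item[(S)] If $c$ has type at least $2$, then $e(c)$ is a strong edge. If $c$ has type $3$, then $x(c)$ has type at least $2$ and $e(x(c))=e(c)$.
\end{itemize}
\end{lemma}

\begin{proof}
The typed vertices of a layer are its letters, so (T) follows from the way words are realized and from $\ell\ge2$. We prove (K) and (S) by induction on the layer. Each label has at most three vertices and is contained in a path edge or in a set $\{p\}\cup K(p)$, which is a clique by induction; this gives (K). For (S), let $c$ be a new letter. If $c$ has type $2$, then its label $e(c)$ is a path edge $\{p,q\}$, or $\{p\}\cup K(p)$ with $p$ of type $1$, or $\{p,x(p)\}$, all strong by definition, or $e(p)$, which is strong by induction. If $c\in A(p)$ has type $3$, then $e(c)=e(p)$ is strong by induction. When $x(c)=p$, the vertex $p$ has type at least $2$ and $e(x(c))=e(p)=e(c)$. When $x(c)=x(p)$, property (S) for $p$ says that $x(p)$ has type at least $2$ and $e(x(p))=e(p)=e(c)$.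
\end{proof}

The hypothesis $\ell\ge2$ is used only through (T). It cannot be dropped: for $\ell=1$ the consecutive letters $[K]_0[K]_1$ in a block of type $3$ would be adjacent and would form a $K_5$ with $K$.

\begin{lemma}\label{lem:cliques}
Every clique $X$ of $G_n$ with $|X|\ge3$ consists of a vertex $c$ and a subset of $K(c)$. In particular $G_n$ is $K_5$-free.
\end{lemma}

\begin{proof}
Consider the last layer that meets $X$. It contains at most two vertices of $X$, since a path has no triangle, so $X$ also meets an earlier layer. If it contained two, they would be adjacent and both typed, contrary to (T). So it contains exactly one vertex $c$ of $X$, and $X\setminus\{c\}\subseteq K(c)$. By (K), $|X|\le4$.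
\end{proof}

\begin{lemma}\label{lem:tw}
We have $\mathrm{tw}(G_n)\ge n-1$ and $|V(G_{n,2})|\le57^n$.
\end{lemma}

\begin{proof}
Let $v\in L_i$. The block $A(v)$ contains $[v]$, so $v$ has a neighbor in $L_{i+1}$. If $v$ has a neighbor $p\in L_j$ with $j>i$, then $p$ is typed and $A(p)$ contains a letter labeled $K(p)\ni v$, so $v$ has a neighbor in $L_{j+1}$. Hence the $n$ layers are disjoint, connected and pairwise adjacent, and $\mathrm{tw}(G_n)\ge n-1$.

The word for $L_{i+1}$ has at most $12|L_i|+7(|L_i|-1)\le19|L_i|$ letters. For $\ell=2$ consecutive letters are at distance at most $3$, so $|L_{i+1}|\le57|L_i|$. Thus $|L_i|\le57^{i-1}$ and $|V(G_{n,2})|\le\sum_{i=1}^n57^{i-1}\le57^n$.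
\end{proof}

The last assertion of Theorem~\ref{thm:main} follows, since $n\ge\log_{57}|V(G_{n,2})|$. Next we describe how a hole $C$ meets the last layer $L'$ that it meets at all. A \emph{segment} of $C$ is a component of the subgraph induced on $V(C)\cap L'$; it is a subpath of $L'$.

\begin{lemma}\label{lem:segments}
Let $Q$ be a segment of a hole $C$. Then $Q$ is a subpath of $C$ with two distinct ends. Each end $a$ of $Q$ is a letter with $|K(a)\cap V(C)|=1$, and each interior vertex $z$ of $Q$ has $K(z)\cap V(C)=\emptyset$. Moreover $C$ has more than $\ell$ vertices.
\end{lemma}

\begin{proof}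
Since $C$ is induced, each vertex $z$ of $Q$ has exactly two neighbors in $V(C)$. Those in $L'$ belong to $Q$, and the others belong to $K(z)$ because $C$ meets no layer after $L'$. If $Q$ were a single vertex $z$, both would lie in the clique $K(z)$, and $C$ would contain a triangle. So $Q$ has two distinct ends; an end has one neighbor in $Q$ and hence exactly one in $K(\cdot)\cap V(C)$, and an interior vertex has two neighbors in $Q$ and hence none there. The ends are typed, so by (T) they are at distance at least $\ell$, and $|V(C)|\ge|V(Q)|\ge\ell+1$.
\end{proof}

It remains to prove part (d) of Theorem~\ref{thm:main} and that there is no even hole. The two proofs are independent: the first uses only the labels, through (S), and the second uses the order and the parities of the letters but not the distinction between weak and strong edges.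

\section{Triangles and tufted cones}\label{sec:triangles}

By Lemma~\ref{lem:cliques}, every triangle of $G_n$ consists of its latest vertex $c$ and two members of $K(c)$. So it is of exactly one of two kinds.
\begin{itemize}
\item \emph{Kind I:} the triangle is $\{c\}\cup e(c)$. The edge $e(c)$ is strong by (S), and the other two edges are weak with later end $c$.
\item \emph{Kind II:} the triangle is $\{c,x(c),y\}$ with $c$ of type $3$ and $y\in e(c)$. The edge $c\,x(c)$ is strong. By (S), $y\in e(c)=e(x(c))$, so the edges $cy$ and $x(c)y$ are weak, both with earlier end $y$. We call $y$ the \emph{center} of the triangle.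
\end{itemize}
In both cases the triangle has exactly one strong edge. The next lemma says that the rule announced in Section~\ref{sec:idea} is obeyed in all layers.

\begin{lemma}\label{lem:weak}
Let $yz$ be a weak edge with later end $z$, and let $e(z)=\{y,y'\}$. Then every common neighbor $d\ne y'$ of $y$ and $z$ is adjacent to $y'$.
\end{lemma}

\begin{proof}
Consider the triangle $\{d,y,z\}$. If it is of kind I, say $\{c\}\cup e(c)$, then its weak edges have later end $c$, so $c=z$ and $\{d,y\}=e(z)$, that is, $d=y'$, which is excluded. So it is of kind II, with latest vertex $c$. Its weak edges have the center as earlier end, so $y$ is the center and $\{z,d\}=\{c,x(c)\}$. By (S), $e(d)=e(z)$, and $d$ is adjacent to both members of $e(d)$, one of which is $y'$.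
\end{proof}

To pass from this local statement to a whole subgraph we need to know that the subgraph is held together by its triangles. A vertex is \emph{simplicial} if its neighbors form a clique; by Dirac's theorem every nonempty chordal graph has a simplicial vertex. A \emph{chain} in a graph is a sequence of triangles in which any two consecutive ones are distinct and share an edge.

\begin{lemma}\label{lem:chain}
Let $B$ be a $2$-connected $K_4$-free chordal graph. Then every vertex and every edge of $B$ lies in a triangle, and any two triangles of $B$ are the first and last terms of a chain.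
\end{lemma}

\begin{proof}
We use induction on $|V(B)|$. If $|V(B)|=3$, then $B$ is a triangle. Let $|V(B)|\ge4$ and let $v$ be a simplicial vertex. Its degree is at least two by $2$-connectivity and at most two since $B$ is $K_4$-free, so $v$ has exactly two neighbors $s,s'$, and they are adjacent. The graph $B-v$ is connected. Suppose that $B-v-z$ is disconnected for some vertex $z$. The neighbors of $v$ other than $z$ form a clique and so lie in one component of $B-v-z$; another component then has no neighbor of $v$, and $B-z$ is disconnected, a contradiction. So $B-v$ is $2$-connected, and the lemma holds for it. The only triangle through $v$ is $\{v,s,s'\}$. It covers $v$ and both edges at $v$, and it shares the edge $ss'$ with some triangle of $B-v$, so the lemma holds for $B$.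
\end{proof}

\begin{proposition}\label{prop:d}
Every $2$-connected $K_4$-free chordal induced subgraph $B$ of $G_n$ is a tufted cone.
\end{proposition}

\begin{proof}
Throughout, triangles and chains are those of $B$. We first determine how two distinct triangles can share an edge.
\begin{itemize}
\item[(1)] \emph{If two distinct triangles share an edge and one of them is of kind I, then they have the same strong edge.} Let one of them be $\{c,y,y'\}$ with $e(c)=\{y,y'\}$. If the shared edge is $cy$, the third vertex $d\neq y'$ of the other triangle is adjacent to $y'$ by Lemma~\ref{lem:weak}, and $\{c,y,y',d\}$ is a $K_4$ in $B$. The edge $cy'$ is excluded in the same way, with $y,y'$ exchanged. So the shared edge is $yy'$, which is strong and hence the unique strong edge of both triangles.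
\item[(2)] \emph{Two distinct triangles of kind II have different strong edges.} The strong edge of such a triangle is $c\,x(c)$, where $c$ is its later end, and the third vertex lies in $e(c)$. Two distinct such triangles would together cover $\{c\}\cup K(c)$, a $K_4$.
\item[(3)] \emph{Two distinct triangles of kind II that share an edge have the same center, and they share a vertex other than the center.} By (2) the shared edge is weak; its earlier end is the center of both, and its later end is the other common vertex.
\end{itemize}

Suppose first that all triangles are of kind I. By (1) and Lemma~\ref{lem:chain} they all have the same strong edge $yy'$, and every other vertex of $B$, lying in a triangle, is adjacent to both $y$ and $y'$. These other vertices are pairwise nonadjacent since $B$ is $K_4$-free, and there is at least one. So $B-y$ is a star with center $y'$ and at least one edge, and $B=\mathrm{cone}(B-y)$ is a tufted cone without tufts.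

Now suppose that some triangle is of kind II. Take a chain between two triangles of kind II, and in it a maximal nonempty run of triangles of kind I, preceded by $T$ and followed by $T'$, both of kind II. By (1), $T$, $T'$ and the triangles of the run have the same strong edge, so $T=T'$ by (2), and deleting the run and $T'$ leaves a shorter chain with the same first and last terms. Hence any two triangles of kind II are joined by a chain of triangles of kind II, and by (3) they all have the same center $y$. Let $W$ be the set of vertices other than $y$ that lie in triangles of kind II, and let $F=B[W]$. All vertices of $W$ are adjacent to $y$, so $F$ has no triangle; being chordal, it has no cycle at all, because a shortest cycle is induced. Each triangle of kind II contributes its strong edge to $F$, these edges cover $W$, and by (3) the strong edges of consecutive triangles in a chain of kind II share a vertex. So $F$ is connected and has an edge. Thus $F$ is a tree and $B[W\cup\{y\}]=\mathrm{cone}(F)$.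

Finally let $d\in V(B)\setminus(W\cup\{y\})$, and let $T$ be a triangle containing $d$. It is of kind I, say $T=\{c\}\cup e(c)$. Take a chain from $T$ to a triangle of kind II. By (1), the strong edge $e(c)$ of $T$ is also the strong edge of the first triangle of kind II in the chain, so it is an edge of $F$. As $d\notin W$, we get $d=c$. So $\{d\}\cup e(d)$ is the only triangle containing $d$, and by Lemma~\ref{lem:chain} the neighbors of $d$ in $B$ are exactly the two ends of the edge $e(d)$ of $F$. In particular no two such vertices $d$ are adjacent, and $B$ is a tufted cone with hub $y$.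
\end{proof}

\section{Order and parity in the new layer}\label{sec:words}

Let $L=L_n$ and $L'=L_{n+1}$. We collect everything about the words that the proof of even-hole-freeness uses. For $p\in L$, let $p^-$ and $p^+$ be its left and right neighbors on $L$, when they exist. Let $\mathrm{first}(p)$ and $\mathrm{last}(p)$ be the first and last occurrences of $p$ in $L'$, and let $I(p)$ be the subpath of $L'$ between them. We regard $A(p)$ and $B(pq)$ as sets of letters of $L'$. For vertices or sets of vertices of the same layer, $X<Y$ means that all of $X$ is strictly left of all of $Y$. A letter $z$ with $A(p)<z<A(p^+)$ belongs to $B(pp^+)$.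

\begin{lemma}[Order]\label{lem:order}
Let $p,r,s\in L$.
\begin{itemize}
\item[(O1)] Labels in $A(p)$ are subsets of $\{p\}\cup K(p)$, and labels in $B(pp^+)$ are subsets of $\{p,p^+\}$. The first and last letters of $A(p)$ are labeled $\{p\}$, and every member of $K(p)$ occurs in $A(p)$. In particular $A(p)\subseteq I(p)$.
\item[(O2)] If $r<s$, then $I(r)<A(s)$ and $A(r)<I(s)$. If moreover $r,s$ are nonadjacent, then $I(r)<I(s)$.
\item[(O3)] If $r<s$, then $\mathrm{first}(r)<I(s)$ and $I(r)<\mathrm{last}(s)$. Also $\mathrm{first}(p)<B(pp^+)<\mathrm{last}(p^+)$.
\end{itemize}
\end{lemma}

\begin{proof}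
(O1) is read off the words. Since $K(p)$ is disjoint from $L$, it shows that a vertex $r\in L$ occurs only in $B(r^-r)$, $A(r)$ and $B(rr^+)$. For $r<s$ these three blocks precede $A(s)$, and $A(r)$ precedes the three blocks of $s$, which is the first part of (O2). If $r,s$ are nonadjacent, then $r<r^+<s$ and $I(r)<A(r^+)<I(s)$. For (O3), $\mathrm{first}(r)$ is at or left of the first letter of $A(r)$, and $A(r)$ is left of $I(s)$ and of $B(rr^+)$; likewise $\mathrm{last}(s)$ is at or right of the last letter of $A(s)$, and $A(s)$ is right of $I(r)$ and of $B(s^-s)$.
\end{proof}

For a typed vertex $p\in L$, let $\mathrm{first}_K(p)$ and $\mathrm{last}_K(p)$ be the first and last letters of $A(p)$ whose labels meet $K(p)$. The next lemma gives the instances of (R1)--(R3) that we need.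

\begin{lemma}[Parity]\label{lem:parity}
Let $p\in L$.
\begin{itemize}
\item[(P1)] The occurrences of $p$ alternate in parity along $L'$, and $\mathrm{first}(p)$ and $\mathrm{last}(p)$ have parity $\pi(p)$. For $v\in K(p)$, the occurrences of $v$ in $A(p)$ alternate in parity.
\item[(P2)] For distinct $u,w\in\{p\}\cup K(p)$, the two vertices of a $(u,w)$-switch contained in $I(p)$ have the same parity.
\item[(P3)] If $q=p^+$, then the two vertices of a $(p,q)$-switch have the same parity, and $\mathrm{last}(p)$ and $\mathrm{first}(q)$ are labeled $\{p\}$ and $\{q\}$.
\item[(P4)] If $p$ is typed, then $\mathrm{first}_K(p)$ and $\mathrm{last}_K(p)$ are distinct, are labeled $K(p)$, and have parity $\pi(p)+1$. The letter preceding $\mathrm{first}_K(p)$ and the letter following $\mathrm{last}_K(p)$ belong to $A(p)$, are labeled $\{p\}$, and have parity $\pi(p)+1$.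
\end{itemize}
\end{lemma}

\begin{proof}
The following tables have one column for each letter and one row for each vertex. An entry is the parity of the letter relative to $\pi(p)$ if the vertex belongs to the label, and is blank otherwise. For $p$ of type $1$ or $2$ and $v\in K$, the block $A(p)$ gives
\[
\begin{array}{c|ccccccc}
 &1&2&3&4&5&6&7\\
 &[p]&[p]&[K]&[pK]&[K]&[p]&[p]\\ \hline
p&0&1& &0& &1&0\\
v& & &1&0&1& &
\end{array}
\]
For $p$ of type $3$ and $y\in E$, the block $A(p)$ gives
\[
\begin{array}{c|cccccccccccc}
 &1&2&3&4&5&6&7&8&9&10&11&12\\
 &[p]&[p]&[K]&[x]&[pE]&[E]&[px]&[p]&[K]&[K]&[p]&[p]\\ \hline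
p&0&1& & &0& &1&0& & &1&0\\
y& & &1& &0&1& & &0&1& & \\
x& & &1&0& & &1& &0&1& &
\end{array}
\]
For $q=p^+$, the block $B(pq)$, together with the last letter of $A(p)$ and the first letter of $A(q)$, whose parity is $\pi(q)=\pi(p)+1$, gives
\[
\begin{array}{c|c|ccccccc|c}
 & &1&2&3&4&5&6&7& \\
 &[p]&[p]&[q]&[pq]&[q]&[p]&[p]&[q]&[q]\\ \hline
p&0&1& &0& &1&0& & \\
q& & &1&0&1& & &0&1
\end{array}
\]

(P1) Every row of every table alternates. Relative to $\pi(p)$, the occurrences of $p$ have parities $0,1,0,1$ in $B(p^-p)$ (row $q$ of the third table, shifted by one), then an alternating sequence from $0$ to $0$ in $A(p)$, then $1,0,1,0$ in $B(pp^+)$. The concatenation alternates and begins and ends with $0$, also when $p^-$ or $p^+$ does not exist.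

(P2) The path $I(p)$ contains only letters of $B(p^-p)$, $A(p)$ and $B(pp^+)$, so in $I(p)$ the members of $K(p)$ occur only in $A(p)$. At least one of $u,w$ is in $K(p)$, and $A(p)$ begins and ends with $[p]$, so both vertices of the switch lie in $A(p)$. The two members of $e(p)$ have identical rows and give no switch. For types $1$ and $2$ the $(p,v)$-switches are at columns $\{2,3\}$ and $\{5,6\}$, with parities $11$ and $11$. For type $3$, the $(p,y)$-switches are at $\{2,3\},\{6,7\},\{8,9\},\{10,11\}$ with parities $11,11,00,11$; the $(p,x)$-switches are at $\{2,3\},\{4,5\},\{8,9\},\{10,11\}$ with parities $11,00,00,11$; and the $(y,x)$-switches are at $\{4,5\},\{6,7\}$ with parities $00,11$.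

(P3) The vertex $q$ does not occur left of $B(pq)$, and $p$ does not occur right of it, so all switches are visible in the third table. They are at columns $\{1,2\},\{4,5\},\{6,7\}$, with parities $11,11,00$. Also $\mathrm{last}(p)$ is column $6$ and $\mathrm{first}(q)$ is column $2$.

(P4) The letters $\mathrm{first}_K(p)$ and $\mathrm{last}_K(p)$ are columns $3$ and $5$ of the first table or columns $3$ and $10$ of the second.
\end{proof}

The words are not palindromes, but property (T), Lemma~\ref{lem:segments} and the statements (O1)--(O3), (P1)--(P4) are unchanged when left and right are reversed in both $L$ and $L'$, with $\mathrm{first}$ and $\mathrm{last}$ exchanged. The next section uses nothing else about $L'$, so each statement proved there also holds in reversed form; \emph{by symmetry} refers to this reversal.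

\section{No even holes}\label{sec:even}

\begin{proposition}\label{prop:even}
The graph $G_n$ has no even hole.
\end{proposition}

The proof is by induction on $n$ and occupies this section. The graph $G_1$ has no hole. Assume that $G_n$ has no even hole and that $G_{n+1}$ has one, and keep the notation of Section~\ref{sec:words}. Let $C$ be an even hole of $G_{n+1}$ with $|V(C)\cap L'|$ minimum; this number is positive. We replace one segment of $C$ by a subpath of $L$ and obtain an even hole with fewer vertices in $L'$.

Here is an instance of the replacement, applied to a hole of $G_{4,2}$ in the notation of Example~\ref{ex:G3}. The letters $a=\mathrm{last}_K(z_5)$ and $b=\mathrm{first}_K(z_8)$ of $L_4$ are consecutive occurrences of $v$, so $v$ and the subpath from $a$ to $b$ form a hole. By (P4) and~\eqref{eq:dist}, its length $d_{L_4}(a,b)+2$ is congruent to $(\pi(z_5)+1)+(\pi(z_8)+1)$, hence to the length $d_{L_3}(z_5,z_8)+2=5$ of the hole $vz_5z_6z_7z_8$ of $G_{3,2}$. In general there are two things to prove: that the ends of a segment are always the extreme letters whose parities are controlled by (P1) and (P4), and that the chords created by the replacement can be removed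 without changing the parity.

\subsection*{The ends of a segment}

Let $Q$ be a segment of $C$ with left end $a$ and right end $b$. By Lemma~\ref{lem:segments}, $a\ne b$ and there are vertices $u,w$ with $K(a)\cap V(C)=\{u\}$ and $K(b)\cap V(C)=\{w\}$. We say that $a$ is \emph{attached} to $u$ and $b$ to $w$. We shall use constantly that
\begin{equation}\label{eq:interior}
\text{no interior vertex of a segment is an occurrence of a vertex of }C.
\end{equation}
To find the subpath of $L$ that should replace $Q$, we assign to each end a vertex of $L$. The \emph{home} of $a$ is $u$ if $u\in L$. Otherwise, by (O1), $a\in A(p)$ for a unique $p\in L$ and $u\in K(p)$, and the home of $a$ is $p$. The home of $b$ is defined in the same way. Let $p$ and $q$ be the homes of $a$ and $b$. Then $u\in\{p\}\cup K(p)$ and $a\in I(p)$, with $a\in A(p)$ if $u\ne p$; likewise $w\in\{q\}\cup K(q)$ and $b\in I(q)$, with $b\in A(q)$ if $w\neq q$.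

We first dispose of the holes that are governed directly by the parity rules.

\begin{lemma}\label{lem:local}
We have $p\ne q$. If $u=p$ and $w=q$, then $p$ and $q$ are nonadjacent.
\end{lemma}

\begin{proof}
Suppose $p=q$. Then $u$ and $w$ lie in the clique $\{p\}\cup K(p)$. If $u=w$, then $V(C)=V(Q)\cup\{u\}$, and by~\eqref{eq:interior} $a,b$ are consecutive occurrences of $u$, both in $A(p)$ if $u\neq p$. By (P1), $d_{L'}(a,b)$ is odd, so $C$ has odd length $d_{L'}(a,b)+2$. If $u\ne w$, then $u,w$ are adjacent, $V(C)=V(Q)\cup\{u,w\}$, and $a,b$ is a $(u,w)$-switch contained in $I(p)$. By (P2), $d_{L'}(a,b)$ is even, so $C$ has odd length $d_{L'}(a,b)+3$. If $u=p$ and $w=q$ are adjacent, the same computation applies with (P3) in place of (P2). Each case contradicts that $C$ is even.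
\end{proof}

\begin{lemma}\label{lem:ends}
The following hold.
\begin{itemize}
\item[(1)] $p<q$.
\item[(2)] If $r\in L$ and $p<r<q$, then $\{r\}\cup K(r)$ is disjoint from $V(C)$.
\item[(3)] If $u=p$, then $a=\mathrm{last}(p)$. If $u\ne p$, then $a=\mathrm{last}_K(p)$, $K(p)\cap V(C)=\{u\}$ and $p\notin V(C)$.
\item[(4)] If $w=q$, then $b=\mathrm{first}(q)$. If $w\neq q$, then $b=\mathrm{first}_K(q)$, $K(q)\cap V(C)=\{w\}$ and $q\notin V(C)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Suppose $q<p$; we show $b<a$, which is absurd. If $p,q$ are nonadjacent, then $b\in I(q)<I(p)\ni a$ by (O2). If they are adjacent, then $u\ne p$ or $w\neq q$ by Lemma~\ref{lem:local}, and (O2) gives $b\in I(q)<A(p)\ni a$ in the first case and $b\in A(q)<I(p)\ni a$ in the second.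

(2) By (O2), $a\in I(p)<A(r)<I(q)\ni b$, so all letters of $A(r)$ are interior vertices of $Q$. By (O1), $r$ and all members of $K(r)$ occur in $A(r)$; now apply~\eqref{eq:interior}.

(3) Let $u=p$. If $q\neq p^+$, then $I(p)<I(q)\ni b$; if $q=p^+$, then $w\ne q$ by Lemma~\ref{lem:local}, and $I(p)<A(q)\ni b$. So $a\le\mathrm{last}(p)<b$, and $a=\mathrm{last}(p)$ by~\eqref{eq:interior}. Let $u\ne p$. Then $a\in A(p)<I(q)\ni b$, so all letters of $A(p)$ right of $a$ are interior to $Q$. The label of $a$ meets $K(p)$, so $a\le\mathrm{last}_K(p)$, and $\mathrm{last}_K(p)$ is an occurrence of $u$ by (P4); hence $a=\mathrm{last}_K(p)$ by~\eqref{eq:interior}. Its label is $K(p)$, so $K(p)\cap V(C)=\{u\}$. The next letter is an occurrence of $p$ interior to $Q$, so $p\notin V(C)$.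

(4) follows from (3) by symmetry.
\end{proof}

These two lemmas hold for every segment of $C$, and we shall apply them to several segments. In particular, a left end attached to a vertex $s\in L$ equals $\mathrm{last}(s)$, and a right end attached to $s\in L$ equals $\mathrm{first}(s)$.

\subsection*{The replacement path and its chords}

Fix a segment $Q$ with $a,b,u,w,p,q$ as above, and let $R$ be the subpath of $L$ from $p$ to $q$. Let $\delta_p=0$ if $u=p$ and $\delta_p=1$ otherwise, and define $\delta_q$ likewise from $w$ and $q$. The path from $u$ to $w$ through $Q$ has length $\lambda$, and the path from $u$ to $w$ through $R$ has length $\rho$, where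
\[
\lambda=d_{L'}(a,b)+2,\qquad\rho=\delta_p+d_L(p,q)+\delta_q .
\]
By Lemma~\ref{lem:ends}, (P1) and (P4), we have $\pi(a)=\pi(p)+\delta_p$ and $\pi(b)=\pi(q)+\delta_q$, so~\eqref{eq:dist} gives
\begin{equation}\label{eq:lambda}
\lambda\equiv\pi(p)+\delta_p+\pi(q)+\delta_q\equiv\rho\pmod2 .
\end{equation}
Let $c_0c_1\cdots c_m$ be the induced path $C-V(Q)$, with $c_0=u$ and $c_m=w$, possibly with $m=0$. Then $C$ has length $m+\lambda$. Lemma~\ref{lem:ends} also shows that
\begin{equation}\label{eq:meet}
V(R)\cap V(C)\subseteq\{p,q\},\qquad p\in V(C)\iff p=c_0,\qquad q\in V(C)\iff q=c_m .
\end{equation}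
If the path $c_0\cdots c_m$ and the path through $R$ formed an induced cycle, we would be done. So we must find the neighbors that vertices of $R$ have among the $c_i$. The neighbors of a vertex $r\in L$ in $G_{n+1}$ are $r^-$, $r^+$, the members of $K(r)$ and the occurrences of $r$. Interior vertices of $R$ cause no trouble.

\begin{lemma}\label{lem:inner}
If $p<r<q$, then every neighbor of $r$ among $c_0,\dots,c_m$ lies on $R$.
\end{lemma}

\begin{proof}
We have $r^-,r^+\in V(R)$, and $K(r)\cap V(C)=\emptyset$ by Lemma~\ref{lem:ends}(2). Suppose that some occurrence $t$ of $r$ lies in $V(C)\setminus V(Q)$. Then $t<a$ or $t>b$, and by symmetry we may assume $t<a$. If $r\ne p^+$, then $a\in I(p)<I(r)\ni t$, a contradiction. So $r=p^+$, and (O2) gives $A(p)<t<a<A(r)$. Let $b'$ be the right end of the segment containing $t$. Then $t\le b'<a$, so $b'$ is a letter of $B(pr)$, with label contained in $\{p,r\}$. Since $r\notin V(C)$, it is attached to $p$, so $b'=\mathrm{first}(p)$. This contradicts (O3).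
\end{proof}

The ends of $R$ can have further neighbors on $C$. If $u\neq p$, the hole may continue from $u$ back into $L'$ at $\mathrm{first}_K(p)$ and run left through occurrences of $p$ (Figure~\ref{fig:reroute}). We then shortcut the new cycle through the last such neighbor, and the point is to show that the part cut off has even length. If $u\ne p$, let $D(p)$ be the set of neighbors of $p$ among $c_0,\dots,c_m$ other than $u$ and $p^+$; if $u=p$, let $D(p)=\emptyset$. Define $D(q)$ by symmetry, with $w$ and $q^-$ in place of $u$ and $p^+$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]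
\draw[gray] (0,0)--(12.5,0) node[right,black] {$L'$};
\draw[gray] (0,1.8)--(12.5,1.8) node[right,black] {$L$};
\draw[very thick] (1.3,1.8)--(1,0)--(4.1,0)--(5,3.6)--(6,0)--(10.5,0)--(11,1.8);
\draw[very thick] (1.3,1.8) .. controls (2,5.6) and (10,5.6) .. (11,1.8);
\draw[very thick,dashed] (5,3.6)--(5,1.8)--(11,1.8);
\draw[dashed] (2.3,0)--(5,1.8)--(3.3,0);
\foreach \x/\y in {1.3/1.8,1/0,2.3/0,3.3/0,4.1/0,5/3.6,5/1.8,6/0,10.5/0,11/1.8} \fill (\x,\y) circle (2.2pt);
\node[above] at (5,3.6) {$u$};
\node[below] at (5.05,1.75) {$p$};
\node[above right] at (11,1.8) {$q=w$};
\node[above left] at (1.3,1.8) {$u'$};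
\node[below] at (1,0) {$a'$};
\node[below] at (4.1,0) {$b'$};
\node[below] at (6,0) {$a$};
\node[below] at (10.5,0) {$b$};
\node[below] at (2.8,-0.05) {$Q'$};
\node[below] at (8.2,-0.05) {$Q$};
\node[above] at (8.2,1.8) {$R$};
\end{tikzpicture}
\caption{The hole $C$ (thick, solid) passes through $u\in K(p)$ between $a=\mathrm{last}_K(p)$ and $b'=\mathrm{first}_K(p)$. Replacing the segment $Q$ by the path from $u$ through $p$ along $R$ to $w$ (thick, dashed) creates chords from $p$ to its occurrences in the segment $Q'$ (thin, dashed). The new hole leaves $p$ along the leftmost chord.}\label{fig:reroute}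
\end{figure}

\begin{lemma}\label{lem:D}
The number $|D(p)|$ is even. If $D(p)\ne\emptyset$, then there is $k$ with $1\le k\le m-1$ such that $c_1\cdots c_k$ is a segment left of $Q$, $D(p)\subseteq\{c_1,\dots,c_{k+1}\}$, and $c_{k+1}\in D(p)$ only if $c_{k+1}=p^-$. By symmetry, $|D(q)|$ is even, and if $D(q)\neq\emptyset$, then there is $k'$ with $1\le k'\le m-1$ such that $c_{m-k'}\cdots c_{m-1}$ is a segment right of $Q$, $D(q)\subseteq\{c_{m-k'-1},\dots,c_{m-1}\}$, and $c_{m-k'-1}\in D(q)$ only if $c_{m-k'-1}=q^+$.
\end{lemma}

\begin{proof}
We may assume $u\ne p$. By Lemma~\ref{lem:ends}(3), $a=\mathrm{last}_K(p)$, $p\notin V(C)$ and $K(p)\cap V(C)=\{u\}$. So $D(p)$ consists of the occurrences of $p$ in segments other than $Q$, together with $p^-$ if $p^-$ exists and lies on $C$. Since $p$ is typed, (T) shows that $p^-$, if it exists, has type $0$.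

\emph{No segment right of $Q$ contains an occurrence $t$ of $p$.} Otherwise (O2) gives $A(p)<b<t<A(p^+)$. So $b\in B(pp^+)$, and since $p\notin V(C)$, we have $w=p^+$. The left end $a'$ of the segment containing $t$ satisfies $b<a'\le t$, so it also lies in $B(pp^+)$ and is attached to $p^+$. Then $a'=\mathrm{last}(p^+)$, contrary to (O3).

\medskip
\emph{Case 1: a segment $Q'\neq Q$ contains an occurrence $t$ of $p$.} Then $Q'$ is left of $Q$. Let $a',b'$ be its left and right ends, attached to $u',w'$, with homes $p'<q'$. We have $\mathrm{first}(p)\le t\le b'<a$. If $q'<p$, then by Lemma~\ref{lem:ends}(4) either $b'=\mathrm{first}(q')$ or $b'\in A(q')$, and in both cases $b'<I(p)$ by (O3) or (O2), a contradiction. If $q'>p$, then $a\in A(p)<I(q')\ni b'$, again a contradiction. So $q'=p$. As $p\notin V(C)$, we get $w'\in K(p)\cap V(C)=\{u\}$ and $b'=\mathrm{first}_K(p)$. This determines $b'$, so $Q'$ is the only segment other than $Q$ containing an occurrence of $p$.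

The two neighbors of $u$ on $C$ are $a$ and $b'$. Since $b'\notin V(Q)$, we have $m\geq1$ and $c_1=b'$. The segment $Q'$ is a subpath of $c_0\cdots c_m$ containing $c_1$ and neither $c_0$ nor $c_m$, which are not in $L'$. So $Q'=c_1\cdots c_k$ with $k\le m-1$, $c_k=a'$ and $c_{k+1}=u'$. Since $p'<p$, the vertex $p^-$ exists. By (P4), the rightmost occurrence of $p$ in $Q'$ is the letter preceding $\mathrm{first}_K(p)$, and it has parity $\pi(p)+1$. By (P1), the parity of the number of occurrences of $p$ in $Q'$ is determined by the parity of the leftmost one.

Suppose $u'\neq p^-$. Since $K(p^-)=\emptyset$, the home $p'$ is not $p^-$, so $p'<p^-<p$. Then $p^-\notin V(C)$ by Lemma~\ref{lem:ends}(2) for $Q'$, so $D(p)$ is the set of occurrences of $p$ in $Q'$. Also $a'\in I(p')<I(p)$, so the leftmost one is $\mathrm{first}(p)$, of parity $\pi(p)$. An alternating sequence from $\pi(p)$ to $\pi(p)+1$ has an even number of terms, so $|D(p)|$ is even.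

Suppose $u'=p^-$. Then $a'=\mathrm{last}(p^-)$, which has parity $\pi(p^-)=\pi(p)+1$ by (P1) and label $\{p^-\}$ by (P3). The leftmost occurrence of $p$ in $Q'$ forms a $(p^-,p)$-switch with $a'$, so it has parity $\pi(p)+1$ by (P3). Hence $Q'$ contains an odd number of occurrences of $p$, and $D(p)$ consists of these and of $p^-=c_{k+1}$. Again $|D(p)|$ is even.

\medskip
\emph{Case 2: no segment other than $Q$ contains an occurrence of $p$.} We show $D(p)=\emptyset$. Suppose not; then $s=p^-$ exists and lies on $C$. Since $K(s)=\emptyset$ and $s^+=p\notin V(C)$, each of the two neighbors of $s$ on $C$ is $s^-$ or, by~\eqref{eq:interior}, an end of a segment attached to $s$.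

Suppose that the left end of a segment $Q''$ is attached to $s$. Then $Q''\neq Q$ because $u\notin L$, and this end is $\mathrm{last}(s)<A(p)$. Let $b''$ be the right end of $Q''$ and $q''>s$ its home. If $q''>p$, then $A(p)<I(q'')\ni b''$, so $Q''$ contains $A(p)\ni a$, a contradiction. If $q''=p$, then $b''\in A(p)$ because $p\notin V(C)$, so $Q''$ contains the first letter of $A(p)$, an occurrence of $p$, contrary to the assumption of this case.

So only right ends are attached to $s$, and any such end equals $\mathrm{first}(s)$. Therefore the two neighbors of $s$ on $C$ are $s^-$ and $\mathrm{first}(s)$. Let $Q''$ be the segment with right end $\mathrm{first}(s)$, whose home is $s$, and let its left end be attached to $u''$ and have home $p''<s$. If $p''<s^-$, then $s^-\notin V(C)$ by Lemma~\ref{lem:ends}(2). If $p''=s^-$, then $u''\ne s^-$ by Lemma~\ref{lem:local}, and $s^-\notin V(C)$ by Lemma~\ref{lem:ends}(3). Both contradict $s^-\in V(C)$.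
\end{proof}

Let $i$ be the largest index with $c_i\in D(p)\cup\{u\}$, and let $j$ be the smallest index with $c_j\in D(q)\cup\{w\}$. Thus $i=0$ if $D(p)=\emptyset$ and $j=m$ if $D(q)=\emptyset$. The new cycle will use only $c_i\cdots c_j$. We need the two shortcuts not to overlap, and each to remove an even number of edges. The second point is where the minimality of $C$ enters: the chords from $p$ cut the removed part into smaller holes, which are odd, and Lemma~\ref{lem:D} counts them.

\begin{lemma}\label{lem:indices}
The numbers $i$ and $m-j$ are even. Either $m=i=j=0$, or $i<j$.
\end{lemma}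

\begin{proof}
If $m=0$, then $D(p)=D(q)=\emptyset$ by Lemma~\ref{lem:D}, and $i=j=0$. Let $m\ge1$.

We first show $i<j$. If $D(p)=D(q)=\emptyset$, then $i=0<m=j$. If both sets are nonempty, let $k,k'$ be as in Lemma~\ref{lem:D}. The segments $c_1\cdots c_k$ and $c_{m-k'}\cdots c_{m-1}$ lie on different sides of $Q$, so they are distinct components, and $c_{k+1}$ belongs to neither. Hence $i\le k+1\le m-k'-1\le j$, and $i=j$ would give $p^-=c_{k+1}=q^+$, which is impossible as $p<q$. If only $D(p)$ is nonempty, then $i\le k+1\le m=j$, and $i=j$ would give $w=c_m=p^-\in L$, so that $q=w<p$. The case that only $D(q)$ is nonempty follows by symmetry.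

Now let $D(p)\ne\emptyset$, so $p\notin V(C)$, and let $0=h_0<h_1<\dots<h_\sigma=i$ be the indices of the members of $D(p)\cup\{u\}$, where $\sigma=|D(p)|$. By~\eqref{eq:meet}, $p^+\in V(C)$ only if $p^+=q=c_m$, and $i<m$. So the neighbors of $p$ among $c_0,\dots,c_i$ are exactly $c_{h_0},\dots,c_{h_\sigma}$. If $h_{\nu+1}-h_\nu\ge2$, then $p$ and the path $c_{h_\nu}\cdots c_{h_{\nu+1}}$ form a hole of length $h_{\nu+1}-h_\nu+2$ whose vertices in $L'$ lie in $V(C)\setminus V(Q)$; it is odd by the choice of $C$. So every difference $h_{\nu+1}-h_\nu$ is odd, and $i\equiv\sigma\equiv0\pmod2$ by Lemma~\ref{lem:D}. By symmetry $m-j$ is even.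
\end{proof}

\subsection*{The new hole}

Let $P=c_i\cdots c_j$. If $u=p$, then $c_i=c_0=p$, and otherwise $p\notin V(C)$ and $p$ is adjacent to $c_i$. If $w=q$, then $c_j=c_m=q$, and otherwise $q\notin V(C)$ and $q$ is adjacent to $c_j$. Let $C^*$ be the closed walk that follows $R$ from $p$ to $q$, takes the edge $qc_j$ if $w\neq q$, follows $P$ from $c_j$ to $c_i$, and takes the edge $c_ip$ if $u\ne p$. Its length is $(j-i)+\rho$, and by Lemma~\ref{lem:indices} and~\eqref{eq:lambda},
\[
(j-i)+\rho\equiv m+\lambda=|V(C)|\equiv0\pmod2 .
\]

\emph{$C^*$ is a cycle of length at least four.} By~\eqref{eq:meet}, $R$ and $P$ share no vertices other than $p=c_i$ when $u=p$ and $q=c_j$ when $w=q$, so $C^*$ is a cycle as soon as its length is at least three; being even, the length is then at least four. Recall that $d_L(p,q)\ge1$. If $m=0$, then $u=w$. This vertex is not $p$, since $p\neq q$ and $p\notin K(q)$, and likewise it is not $q$; so $\rho\ge3$. If $m\ge1$, then $j-i\ge1$, and $\rho\ge2$ because either $\delta_p+\delta_q\ge1$ or, by Lemma~\ref{lem:local}, $d_L(p,q)\ge2$.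

\emph{$C^*$ has no chord.} The paths $R$ and $P$ are induced, so a chord joins a vertex $r\in V(R)\setminus V(P)$ to a vertex $c_h\in V(P)\setminus V(R)$. By Lemma~\ref{lem:inner}, $r$ is not an interior vertex of $R$. If $r=p$, then $u\neq p$ and $c_h\ne p^+$, so $c_h\in D(p)\cup\{u\}$ and $h\le i$; thus $h=i$, and $pc_i$ is an edge of $C^*$. The case $r=q$ follows by symmetry.

So $C^*$ is an even hole of $G_{n+1}$ with $V(C^*)\cap L'\subseteq(V(C)\cap L')\setminus V(Q)$, contrary to the choice of $C$. This proves Proposition~\ref{prop:even}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]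
Part (a) is Proposition~\ref{prop:even} together with the last assertion of Lemma~\ref{lem:segments}. Part (b) is Lemma~\ref{lem:cliques}, part (c) and the bound on the number of vertices are Lemma~\ref{lem:tw}, and part (d) is Proposition~\ref{prop:d}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Hajebi}
Sepehr Hajebi,
\emph{Chordal graphs, even-hole-free graphs and sparse obstructions to bounded treewidth},
arXiv:2401.01299 (2024).

\end{thebibliography}
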